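# Two measures of weak non-compactness on $C(K)$ and the derived sets of $K$

## 1. The guess: $\omega\le C\operatorname{wk}$ on every $C(K)$

There are two natural ways to say how far a bounded set $A$ in a Banach space $X$ is from being relatively weakly compact. One can ask how well $A$ is approximated by weakly compact sets. Or one can close $A$ in the bidual and see how far the closure sticks out of $X$. For $L^1(\mu)$, with $\mu$ an arbitrary nonnegative $\sigma$-additive measure, and for $c_0(\Gamma)$, with $\Gamma$ an arbitrary set, the two numbers are equal. There do exist Banach spaces in which they are not comparable up to a constant. But $C(K)$ is a very concrete space, so the answer one would first guess is that on $C(K)$, for compact Hausdorff $K$, they agree up to a constant, at least when $K$ is $[0,1]$ or countable. Let us make the guess precise and test it.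

Scalars are written as real. For complex scalars read $\operatorname{sgn}r=r/|r|$ for $r\ne0$, take real parts in the inequalities of Proposition 3 and Lemma 6 and in the Hahn–Banach argument of Section 9, and replace $\mathbb R^S,\mathbb R^B$ there by $\mathbb C^S,\mathbb C^B$; nothing else changes. We write $\mathbb N=\{0,1,2,\dots\}$, and $[\mathbb N]^{k}$ for the set of $k$-element subsets of $\mathbb N$. All the bounded sets $A$ are nonempty.

**Definition.** For nonempty $A,B\subset X$ put $\widehat{\operatorname d}(A,B)=\sup\{\operatorname{dist}(a,B):a\in A\}$. For bounded $A\subset X$ let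
$$\omega(A)=\inf\{\widehat{\operatorname d}(A,W):\ W\subset X\text{ weakly compact}\},\qquad \operatorname{wk}(A)=\widehat{\operatorname d}(\overline A^{w^*},X),$$
where $X\subset X^{**}$ canonically, $\overline A^{w^*}$ is the closure of $A$ in $(X^{**},w^*)$, and the distance is taken in $X^{**}$. The first is the De Blasi measure of weak non-compactness. The two measures are *equivalent* on $X$ if there is $C>0$, possibly depending on $X$, with $\omega(A)\le C\operatorname{wk}(A)$ for every bounded $A\subset X$.

**Proposition 1.** For bounded $A\subset X$ we have $\operatorname{wk}(A)\le\omega(A)$, and each of the two numbers is $0$ exactly when $A$ is relatively weakly compact.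

*Proof.* Let $\delta>\omega(A)$ and choose a weakly compact $W$ with $\widehat{\operatorname d}(A,W)<\delta$. Then $A\subset W+\delta B_{X^{**}}$, where $B_{X^{**}}$ is the closed unit ball. This is a sum of two $w^*$-compact sets, so it is $w^*$-closed and contains $\overline A^{w^*}$. Hence $\operatorname{wk}(A)\le\delta$. If $A$ is relatively weakly compact, then $\omega(A)=0$ (use $W=\overline A^{w}$), so $\operatorname{wk}(A)=0$. If $\operatorname{wk}(A)=0$, then $\overline A^{w^*}\subset X$ because $X$ is norm closed in $X^{**}$; thus $\overline A^{w^*}$ is $w^*$-compact (as $A$ is bounded) and lies in $X$, that is, it is weakly compact. $\square$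

So only the inequality $\omega\le C\operatorname{wk}$ is in question. The problem, stated by Hamhalter and Kalenda in "Measures of weak non-compactness in spaces of nuclear operators" (arXiv:1711.08906), is this.

1. Are $\omega$ and $\operatorname{wk}$ equivalent on $C(K)$ for every compact Hausdorff $K$, with $C$ allowed to depend on $K$?
2. Are they equivalent on $C([0,1])$?
3. Are they equivalent on $C(K)$ for every countable compact Hausdorff $K$, with $C$ allowed to depend on $K$?

The first test is trivial: if $K$ is finite, $C(K)$ is finite-dimensional and both measures are $0$. The next test is a convergent sequence. For it we need a usable description of the bidual.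

## 2. Derived sets, and the bidual of $C(K)$ for scattered $K$

**Definition.** Let $K$ be compact Hausdorff. Put $K^{(0)}=K$, and let $K^{(j+1)}$ be the set of non-isolated points of $K^{(j)}$. Each $K^{(j)}$ is closed, hence compact. The space $K$ is *scattered* if every nonempty subset of $K$ has a relatively isolated point.

If $K^{(m)}=\emptyset$ for some finite $m$, then $K$ is scattered: a subset without relatively isolated points lies in $K^{(0)}$ and, inductively, in every $K^{(j)}$, hence is empty.

**Example.** For $n\ge0$ let $K_n=\{t\subset\mathbb N:|t|\le n\}$, a closed subset of $2^{\mathbb N}$; it is countable, compact and metrizable. If $|t|=n$, then $\{t'\in K_n: t\subset t'\}=\{t\}$ is open, so $t$ is isolated. If $|t|<n$, then $t\cup\{m\}\to t$ as $m\to\infty$, so $t$ is not isolated. Hence $K_n^{(1)}=K_{n-1}$ for $n\ge1$, and iterating, $K_n^{(j)}=K_{n-j}$ for $j\le n$. In particular $K_n^{(n)}=\{\emptyset\}$ and $K_n^{(n+1)}=\emptyset$. The space $K_1$ is the convergent sequence $\{k\}\to\emptyset$.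

**Lemma 2.** Let $K$ be compact and scattered.

(a) (Rudin 1957) $C(K)^*=\ell_1(K)$, hence $C(K)^{**}=\ell_\infty(K)$, and $C(K)$ sits in $\ell_\infty(K)$ by inclusion.

(b) On bounded sets the $w^*$-topology of $\ell_\infty(K)$ and the weak topology of $C(K)$ are both the topology $\tau_p$ of pointwise convergence on $K$. More generally, each functional in $C(K)^*$ is $\tau_p$-continuous on bounded subsets of $C(K)$.

(c) $K$ is zero-dimensional: its clopen sets form a base.

*Proof.* (a) By the Riesz theorem we must show that a finite regular Borel measure on $K$ has no atomless part. Suppose $\nu\ge0$ is regular, nonzero, and $\nu(\{x\})=0$ for every $x$. Its support $S$ is closed and nonempty, so it has a relatively isolated point $x$; let $V$ be open with $V\cap S=\{x\}$. Then $0=\nu(\{x\})=\nu(V\cap S)=\nu(V)>0$, because $x\in S$. This is a contradiction. Apply it to the variation of the atomless part of a given measure.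

(b) Let $\varphi\in\ell_1(K)$ and let $(F_\nu)$ be a bounded net with $F_\nu\to F$ pointwise. Up to a uniformly small error, $\sum_x\varphi(x)F_\nu(x)$ is a sum over a finite set of points, so it converges to $\sum_x\varphi(x)F(x)$. Conversely, point evaluations are functionals.

(c) A connected subset $D$ of $K$ has a relatively isolated point $x$. If $D$ is closed, then $\{x\}$ is clopen in $D$, so $D=\{x\}$. Hence the connected components of $K$ are points, and a totally disconnected compact Hausdorff space is zero-dimensional. $\square$

So for scattered $K$ and bounded $A\subset C(K)$, the set $\overline A^{w^*}$ is just the $\tau_p$-closure $L$ of $A$ in $\ell_\infty(K)$. It is $\tau_p$-compact, and $\operatorname{wk}(A)$ is the largest distance (the supremum) of a pointwise limit of $A$ from the continuous functions.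

We shall take limits along a *nonprincipal ultrafilter* $\mathcal U$ on $\mathbb N$, fixed from now on. Recall that in a compact Hausdorff space every sequence has a unique $\mathcal U$-limit, that $\mathcal U$-limits respect continuous maps and weak inequalities, that finitely many terms do not matter, and that an ordinary limit is a $\mathcal U$-limit.

## 3. The space $c$: equality fails, equivalence holds with constant $2$

Write the points of $K_1$ as $k$ for $\{k\}$ and $\infty$ for $\emptyset$, so $C(K_1)=c$ and $C(K_1)^{**}=\ell_\infty(\mathbb N\cup\{\infty\})$. For $\delta\ge0$ define the clipping function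
$$T_\delta(r)=\operatorname{sgn}(r)\,(|r|-\delta)^+ .$$
It is continuous, and $|r-T_\delta(r)|=\min(|r|,\delta)\le\delta$.

**Proposition 3.** On $c=C(K_1)$ we have $\omega(A)\le2\operatorname{wk}(A)$ for all bounded $A$, and there is a bounded $A$ with $\omega(A)=1$ and $\operatorname{wk}(A)=\frac12$.

*Proof.* **Step 1: the upper bound.** Let $\operatorname{wk}(A)<\varepsilon$ and let $L$ be the $\tau_p$-closure of $A$. Each $F\in L$ is within $\varepsilon$ of some $g\in c$, so $\limsup_k|F(k)-F(\infty)|\le2\varepsilon$. Put
$$\Phi(F)=F(\infty)+T_{2\varepsilon}\big(F-F(\infty)\big).$$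
Then $\Phi(F)(k)\to F(\infty)=\Phi(F)(\infty)$, so $\Phi(F)\in c$. Also $\|F-\Phi(F)\|\le2\varepsilon$. The value $\Phi(F)(k)$ depends continuously on $F(k)$ and $F(\infty)$, so $\Phi$ is $\tau_p$-continuous. Therefore $\Phi(L)$ is a bounded $\tau_p$-compact subset of $c$, hence weakly compact by Lemma 2(b), and $\omega(A)\le2\varepsilon$.

**Step 2: a set with ratio $2$.** For $s=\{s_1<s_2\}$ let $f_s(k)=-1$ if $k<s_1$, $f_s(k)=1$ if $s_1\le k<s_2$, and $f_s=0$ at $k\ge s_2$ and at $\infty$. Let $A_1$ be the set of all these $f_s$. A pointwise limit of members of $A_1$ is one of three kinds: some $f_s$; or, with $s_1$ fixed and $s_2\to\infty$, the function $-1$ for $k<s_1$, $1$ for $k\ge s_1$, and $0$ at $\infty$; or, with $s_1\to\infty$, the function $-1$ on $\mathbb N$ and $0$ at $\infty$. The second is at distance $\le\frac12$ from the continuous function equal to $-\frac32$ for $k<s_1$ and to $\frac12$ elsewhere. The third is at distance $\frac12$ from the constant $-\frac12$. So $\operatorname{wk}(A_1)\le\frac12$.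

Now let $\delta>\omega(A_1)$, let $W$ be weakly compact, and let $w_{s}\in W$ with $\|f_s-w_s\|<\delta$. Put $w_{a}=\lim_{b\to\mathcal U}w_{\{a,b\}}$ and $w=\lim_{a\to\mathcal U}w_{a}$, weak limits in $W$. Two ways of ordering the points give two estimates of $w(\infty)$:

- For $t<s_1<s_2$ we have $f_s(t)=-1$, so $w_s(t)\le-1+\delta$. Let $s_2\to\mathcal U$, then $s_1\to\mathcal U$: $w(t)\le-1+\delta$. Let $t\to\infty$: $w(\infty)\le-1+\delta$.
- For $s_1<t<s_2$ we have $f_s(t)=1$, so $w_s(t)\ge1-\delta$. Let $s_2\to\mathcal U$: $w_{s_1}(t)\ge1-\delta$ for all $t>s_1$. Let $t\to\infty$, then $s_1\to\mathcal U$: $w(\infty)\ge1-\delta$.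

Hence $\delta\ge1$, and $\omega(A_1)\ge1$. Since $W=\{0\}$ shows $\omega(A_1)\le1$, we get $\omega(A_1)=1$, and Step 1 gives $\operatorname{wk}(A_1)\ge\frac12$. $\square$

The same functions lie in $c_0$, and there $\operatorname{wk}(A_1)=1$: the limit $(-1,-1,\dots)$ is at distance $1$ from $c_0$, and $\operatorname{wk}\le\omega\le1$. In $c$ the constant $-\frac12$ is available, and it halves the distance. So "$\omega=\operatorname{wk}$" is false already on $c$, while the guess "$\omega\le C\operatorname{wk}$" has passed another test, with a worse constant. The danger is now visible: the constant may depend on how many times one can take limit points in $K$.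

## 4. Statements: the number of nonempty derived sets decides

**Theorem A.** Let $Y$ be the (countable, compact) one-point compactification of $\bigsqcup_{n\ge1}K_n$. Then $\omega$ and $\operatorname{wk}$ are not equivalent on $C(Y)$, nor on $C([0,1])$. Hence questions (1), (2) and (3) all have the answer no.

**Theorem B.** Let $K$ be any compact Hausdorff space with $K^{(n)}\ne\emptyset$, $n\ge1$. Then there is a bounded $A\subset C(K)$ with $\operatorname{wk}(A)\le\frac12$ and $\omega(A)\ge n$; hence any constant $C$ for $C(K)$ satisfies $C\ge2n$. If $K^{(n)}\ne\emptyset$ for all $n$, then $\omega$ and $\operatorname{wk}$ are not equivalent on $C(K)$.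

**Theorem C.** Let $n\ge1$, $K^{(n)}\ne\emptyset=K^{(n+1)}$, and let $K$ be metrizable, or let $n=1$ and $K$ be arbitrary. Then $\omega(A)\le2n\operatorname{wk}(A)$ for all bounded $A\subset C(K)$, and $2n$ is optimal. If $K$ is separable (not necessarily metrizable), then $\omega(A)\le(6n+2)\operatorname{wk}(A)$.

**Corollary D.** Let $K$ be compact Hausdorff and metrizable (in particular, countable) or separable. Then $\omega$ and $\operatorname{wk}$ are equivalent on $C(K)$ if and only if $K^{(m)}=\emptyset$ for some finite $m$.

*Proof of Corollary D from Theorems B and C.* If $K^{(m)}\ne\emptyset$ for all $m$, use Theorem B. Otherwise let $n$ be the last index with $K^{(n)}\neq\emptyset$. If $n=0$, then $K$ is finite and both measures are $0$; if $n\ge1$, use Theorem C. A countable compact $K$ is metrizable: choose for each pair of distinct points a continuous function that separates them; these countably many functions embed $K$ in $\mathbb R^{\mathbb N}$. $\square$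

For a countable compact $K$ with $K^{(n)}\ne\emptyset=K^{(n+1)}$, $n\ge1$, the optimal constant is therefore $2n$. The proofs below do not settle the case of non-separable $K$ with $K^{(2)}\ne\emptyset$ and $K^{(m)}=\emptyset$ for some finite $m$.

We first try to prove the guess. This gives the main part of Theorem C and shows exactly where the proof stops.

## 5. Clipping along the derived sets, at a cost of $\rho$ per level

The proof on $c$ had two ingredients: replace $F$ by a continuous function that is right at the limit point, then add back a clipped difference. On a space of larger height one does this from the top derived set downwards.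

**Proposition 4.** Let $K$ be compact with $K^{(n)}\ne\emptyset=K^{(n+1)}$, $n\ge1$. Assume that for each $0\le j<n$ there is a bounded linear extension operator $E_j:C(K^{(j+1)})\to C(K^{(j)})$, that is, $E_j(v)|_{K^{(j+1)}}=v$. Let $A\subset C(K)$ be bounded, $L$ its $\tau_p$-closure in $\ell_\infty(K)$, and $\rho\ge0$ such that
$$\limsup_{x\to x_0}|F(x)-F(x_0)|\le\rho\qquad(F\in L,\ x_0\in K).\tag{1}$$
Then $\omega(A)\le n\rho$.

*Proof.* The space $K$ and its closed subsets are scattered, and $L$ is $\tau_p$-compact. By descending induction on $j=n,n-1,\dots,0$ we construct maps $\Phi_j:L\to C(K^{(j)})$ with bounded range such that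

- for each $x\in K^{(j)}$ the function $F\mapsto\Phi_j(F)(x)$ is continuous on $(L,\tau_p)$;
- $|\Phi_j(F)-F|\le(n-j)\rho$ on $K^{(j)}$ for all $F\in L$.

**Step 1: the top level.** The set $K^{(n)}$ is compact and all its points are isolated, so it is finite. Put $\Phi_n(F)=F|_{K^{(n)}}$.

**Step 2: definition of $\Phi_j$ from $\Phi_{j+1}$.** Put $\delta=(n-j)\rho$ and $u_F=E_j(\Phi_{j+1}(F))\in C(K^{(j)})$, and let
$$\Phi_j(F)=u_F+T_\delta(F-u_F)\quad\text{on }K^{(j)}.$$
Since $|T_\delta(r)-r|\le\delta$, we get $|\Phi_j(F)-F|\le\delta$ on $K^{(j)}$; the range is bounded because $L$ is.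

**Step 3: dependence on $F$.** Fix $x\in K^{(j)}$. The functional $v\mapsto E_j(v)(x)$ belongs to $C(K^{(j+1)})^*=\ell_1(K^{(j+1)})$, so it is $\tau_p$-continuous on bounded sets by Lemma 2(b). The map $F\mapsto\Phi_{j+1}(F)$ is $\tau_p$-continuous with bounded range. Hence $F\mapsto u_F(x)$ is continuous, and so is $F\mapsto\Phi_j(F)(x)$.

**Step 4: $\Phi_j(F)$ is continuous on $K^{(j)}$.** At isolated points of $K^{(j)}$ there is nothing to prove. Let $x_0\in K^{(j+1)}$. Since $E_j$ is an extension operator, $u_F(x_0)=\Phi_{j+1}(F)(x_0)$, so
$$|F(x_0)-u_F(x_0)|\le(n-j-1)\rho\le\delta,\tag{2}$$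
and therefore $\Phi_j(F)(x_0)=u_F(x_0)$. By (1), (2) and the continuity of $u_F$, for $x\to x_0$ in $K^{(j)}$,
$$\limsup_{x\to x_0}|F(x)-u_F(x)|\le\rho+(n-j-1)\rho=\delta.\tag{3}$$
Since $|T_\delta(r)|=(|r|-\delta)^+$, it follows that $T_\delta(F-u_F)(x)\to0$, so $\Phi_j(F)(x)\to u_F(x_0)=\Phi_j(F)(x_0)$.

**Step 5: conclusion.** The set $\Phi_0(L)\subset C(K)$ is bounded and $\tau_p$-compact, hence weakly compact by Lemma 2(b). For $f\in A\subset L$ we have $\|f-\Phi_0(f)\|\le n\rho$. So $\omega(A)\le n\rho$. $\square$

**Upper bound in Theorem C for metrizable $K$, and for $n=1$.** *The extension operators.* Suppose that $K$ is metrizable with metric $d$. The Borsuk–Dugundji extension theorem gives the operators $E_j$, but here one can see them directly. Let $r(x)=x$ for $x\in K^{(j+1)}$, and for $x\in K^{(j)}\setminus K^{(j+1)}$ let $r(x)$ be any point of the compact set $K^{(j+1)}$ nearest to $x$. Then $r$ is continuous at the points of $K^{(j)}\setminus K^{(j+1)}$, which are isolated in $K^{(j)}$. For $x_0\in K^{(j+1)}$ we have $d(r(x),x_0)\le d(r(x),x)+d(x,x_0)\le2d(x,x_0)$, so $r$ is continuous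 there too. Put $E_j(v)=v\circ r$. If instead $n=1$ and $K$ is arbitrary, then $K^{(1)}$ is finite and $K$ is zero-dimensional by Lemma 2(c), so $K$ is partitioned into clopen sets each containing exactly one point of $K^{(1)}$; extend functions constantly on the pieces.

*The oscillation.* Let $\operatorname{wk}(A)<\varepsilon$. Each $F\in L=\overline A^{w^*}$ satisfies $\|F-g\|<\varepsilon$ for some $g\in C(K)$, so $|F(x)-F(x_0)|\le2\varepsilon+|g(x)-g(x_0)|$, and (1) holds with $\rho=2\varepsilon$. Proposition 4 gives $\omega(A)\le2n\varepsilon$. Let $\varepsilon\downarrow\operatorname{wk}(A)$. $\square$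

**Where this stops.** Look at (3). Near a point $x_0$ of the next derived set, $F$ oscillates by at most $\rho$. But the continuous function that we compare with may already differ from $F$ at $x_0$ by the error made at higher levels. The clipping width must cover both, so the errors add, and $n$ levels cost $n\rho$. If all the $K^{(n)}$ are nonempty, there is no finite level to start from. On $Y$, for example, the method gives the constant $2n$ on functions supported by the piece $K_n$, and nothing uniform. Either the accumulated loss can be avoided by a better choice of $\Phi$, or there are sets that make us pay at every level. The second is true, and the set $A_1$ of Section 3 is the case $n=1$.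

## 6. Functions that count intervals: each limit jumps by $1$, the total swing is $2n$

Functions with two values are of no use. Let $K$ be scattered and let $A\subset C(K)$ consist of functions with values in $\{-n,n\}$. All pointwise limits then have values in $\{-n,n\}$. If they are all continuous, $\operatorname{wk}(A)=0=\omega(A)$. If some limit $F$ is discontinuous, then near some $x_0$ there are points $x$ with $|F(x)-F(x_0)|=2n$, which forces $\|F-g\|\ge n$ for each continuous $g$. Then $\operatorname{wk}(A)\ge n\ge\omega(A)$, so the two are equal.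

To separate $\omega$ from $\operatorname{wk}$ we want functions with many values, where a single pointwise limit sees only a jump of size $1$ at a time, but where $n$ successive limits can accumulate $n$ such jumps. Counting does this. Let $n\ge1$, $s=\{s_1<\dots<s_{n+1}\}\subset\mathbb N$, and
$$I_1(s)=[0,s_1),\qquad I_i(s)=[s_{i-1},s_i)\quad(2\le i\le n+1),$$
intervals in $\mathbb N$ (so $I_1(s)=\emptyset$ if $s_1=0$). For $t\in K_n$ put
$$m_s(t)=|\{i\le n+1:\ t\cap I_i(s)\ne\emptyset\}|,\qquad\sigma_s(t)=\begin{cases}-1&\text{if }t\cap[0,s_1)\ne\emptyset,\\+1&\text{otherwise,}\end{cases}\qquad f_s=\sigma_sm_s,$$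
and $A_n=\{f_s:s\in[\mathbb N]^{n+1}\}$. The value $f_s(t)$ depends only on $t\cap[0,s_{n+1})$, that is, on finitely many coordinates of $t$, so $f_s\in C(K_n)$. The $I_i(s)$ are disjoint and $|t|\le n$, so $|f_s|\le n$.

**Example.** Let $n=2$ and $s=\{3,5,9\}$, with intervals $[0,3),[3,5),[5,9)$. Then $f_s(\{1,6\})=-2$, $f_s(\{4,7\})=2$, $f_s(\{3,4\})=1$, and $f_s(\{9,12\})=0$. For $n=1$ the set $A_1$ is the one of Section 3.

**Lemma 5.** In $C(K_n)$ we have $\operatorname{wk}(A_n)\le\frac12$.

*Proof.* The space $K_n$ is scattered, so let $F\in\ell_\infty(K_n)$ be the pointwise limit of a net $f_{s^\nu}$. The set $\{s\subset\mathbb N:|s|\le n+1\}$ is compact in $2^{\mathbb N}$. After passing to a subnet we have $s^\nu\to s$ for some $s$ with $|s|=j\le n+1$. There are three cases. In each we find a continuous function within $\frac12$ of $F$.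

**Case $j=n+1$.** Eventually $s^\nu\cap[0,\max s]=s$. Since $|s^\nu|=n+1=|s|$, this means $s^\nu=s$, and $F=f_s\in C(K_n)$.

**Case $j=0$.** Fix $t\ne\emptyset$. Eventually $s^\nu\cap[0,\max t]=\emptyset$, so $s^\nu_1>\max t$ and $t\subset I_1(s^\nu)$. Hence $f_{s^\nu}(t)=-1$. So $F(t)=-1$ for $t\ne\emptyset$ and $F(\emptyset)=0$, and $\|F+\frac12\|=\frac12$.

**Case $1\le j\le n$.** Write $s=\{s_1<\dots<s_j\}$. Fix $t$. Eventually $s^\nu\cap[0,\max(s\cup t)]=s$, so $s_i^\nu=s_i$ for $i\le j$ and $s_{j+1}^\nu>\max(s\cup t)$. Then the first $j$ intervals of $s^\nu$ are $I_1=[0,s_1)$ and $I_i=[s_{i-1},s_i)$, $2\le i\le j$. The interval $[s_j,s^\nu_{j+1})$ contains all of $t\cap[s_j,\infty)$, and the later intervals miss $t$. Therefore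
$$F(t)=\sigma(t)\,(m'(t)+e(t)),$$
where $m'(t)=|\{i\le j:t\cap I_i\ne\emptyset\}|$; $\sigma(t)=-1$ if $t\cap[0,s_1)\neq\emptyset$ and $\sigma(t)=1$ otherwise; $e(t)=1$ if $t\cap[s_j,\infty)\ne\emptyset$ and $e(t)=0$ otherwise. Only $e$ is discontinuous. The function $h=\sigma\,(m'+\frac12)$ depends only on $t\cap[0,s_j)$, so it is continuous, and $|F-h|=|e-\frac12|=\frac12$. $\square$

The lemma works because, once $s^\nu$ has converged, every point of $s^\nu$ that escapes to infinity lies beyond $t$. All the intervals "at infinity" merge into the single one $[s_j,\infty)$, and a single unit of the count stays undecided. The sign costs nothing: either $s_1$ survives in the limit, and then $\sigma$ is continuous, or $j=0$, and then the sign is $-1$ wherever it matters.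

## 7. Interlaced limits: $\omega\ge n$

The other half must show that no weakly compact set comes closer than $n$. The mechanism is the one of Section 3. A weakly compact $W$ allows us to take limits in the index $s$ inside $C(Z)$; continuity allows us to take limits in the point $t$; and the final value does not depend on how the two kinds of limits are interlaced. The function $f_s(t)$, on the other hand, depends very much on how $s$ and $t$ interlace. The lemma is stated on a general space $Z$ so that it can be used for $Y$, $[0,1]$ and arbitrary $K$ at once.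

**Lemma 6.** Let $Z$ be compact Hausdorff, $H\subset Z$ closed, $q:H\to K_n$ a continuous surjection ($n\ge1$), and let $g_s\in C(Z)$ satisfy $g_s|_H=f_s\circ q$ for all $s\in[\mathbb N]^{n+1}$. If $\{g_s\}$ is bounded, then $\omega(\{g_s\})\ge n$ in $C(Z)$.

*Proof.* Let $\delta>\omega(\{g_s\})$. There are a weakly compact $W\subset C(Z)$ and $w_s\in W$ with $\|g_s-w_s\|<\delta$ for all $s\in[\mathbb N]^{n+1}$. We show $\delta\ge n$.

**Step 1: limits in the index.** For $|s|=n,n-1,\dots,0$ define recursively
$$w_s=\text{weak-}\lim_{m\to\mathcal U}w_{s\cup\{m\}}\in W ,$$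
where $m>\max s$ (all $m$ if $s=\emptyset$). The limits exist in $W$ because $W$ is weakly compact.

**Step 2: limits in the point.** For $|t|=n$ choose $x_t\in H$ with $q(x_t)=t$. For $|t|=n-1,\dots,0$ put $x_t=\lim_{m\to\mathcal U}x_{t\cup\{m\}}$, again over $m>\max t$; it lies in the compact set $H$. Then $q(x_t)=t$ for all $t\in K_n$: if $q(x_{t\cup\{m\}})=t\cup\{m\}$ for $m>\max t$, then, by continuity of $q$ and since $t\cup\{m\}\to t$, also $q(x_t)=t$.

**Step 3: the two limits act on one array.** Let $G(s,t)=w_s(x_t)$ for $|s|\le n+1$, $|t|\le n$. Evaluation at $x_t$ is a bounded functional, and $w_s$ is a continuous function on $Z$, so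
$$\lim_{m\to\mathcal U}G(s\cup\{m\},t)=G(s,t)\ \ (|s|\le n),\qquad\lim_{m\to\mathcal U}G(s,t\cup\{m\})=G(s,t)\ \ (|t|\le n-1).\tag{4}$$

**Step 4: erasing a word.** Let $c_1\cdots c_p$ be a word in the letters $\mathsf s,\mathsf t$ with at most $n+1$ letters $\mathsf s$ and at most $n$ letters $\mathsf t$. For $m_1<\dots<m_p$ put $s=\{m_i:c_i=\mathsf s\}$ and $t=\{m_i:c_i=\mathsf t\}$. Suppose that $G(s,t)\le a$ for all $m_1<\dots<m_p$. Fix $m_1<\dots<m_{p-1}$ and let $m_p\to\mathcal U$. Only $m_p>m_{p-1}$ matter, as $\mathcal U$ is nonprincipal, and $m_p$ is larger than everything in $s$ and $t$ so far. By (4) the same inequality holds for the word $c_1\cdots c_{p-1}$. After $p$ erasures we obtain $G(\emptyset,\emptyset)\le a$. In the same way, $G(s,t)\ge a$ for all $m_1<\dots<m_p$ implies $G(\emptyset,\emptyset)\ge a$.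

**Step 5: two words.** For $|s|=n+1$ and $|t|=n$ we have $g_s(x_t)=f_s(q(x_t))=f_s(t)$, hence $|G(s,t)-f_s(t)|<\delta$.

- The word $(\mathsf{ts})^n\mathsf s$ means $t_1<s_1<t_2<s_2<\dots<t_n<s_n<s_{n+1}$. Here $t_i\in I_i(s)$ for $i\le n$, and $t_1\in[0,s_1)$. So $f_s(t)=-n$ and $G(s,t)\le-n+\delta$. By Step 4, $G(\emptyset,\emptyset)\le-n+\delta$.
- The word $(\mathsf{st})^n\mathsf s$ means $s_1<t_1<s_2<t_2<\dots<t_n<s_{n+1}$. Here $t_i\in I_{i+1}(s)$ for $i\le n$, and $t\cap[0,s_1)=\emptyset$. So $f_s(t)=n$ and $G(s,t)\ge n-\delta$. By Step 4, $G(\emptyset,\emptyset)\ge n-\delta$.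

So $n-\delta\le-n+\delta$, that is, $\delta\ge n$. $\square$

**Remark on the sign.** Without the sign, the functions $m_s$ would already answer the three questions. The proof of Lemma 5, with $\sigma$ deleted (and with the constant $\frac12$ when $j=0$), gives $\operatorname{wk}(\{m_s\})\le\frac12$. In Step 5 the word $(\mathsf{ts})^n\mathsf s$ gives $m_s(t)=n$, and $\mathsf s^{n+1}\mathsf t^n$ gives $m_s(t)=0$, so $n-\delta\le\delta$ and $\omega(\{m_s\})\ge\frac n2$ in $C(K_n)$. Since $0\le m_s\le n$, approximation by the constant $\frac n2$ shows that $\omega(\{m_s\})=\frac n2$. The sign doubles the swing at no cost in $\operatorname{wk}$, and this is what makes $2n$ the sharp constant.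

## 8. Transfer to $Y$, to $[0,1]$ and to every $K$ with $K^{(n)}\ne\emptyset$

Lemma 6 is already stated on general spaces. To transfer Lemma 5 we need one remark.

**Lemma 7.** If $J:X_1\to X_2$ is a linear map between Banach spaces with $\|J\|\le1$, and $A\subset X_1$ is bounded, then $\operatorname{wk}(JA)\le\operatorname{wk}(A)$.

*Proof.* The map $J^{**}$ is $w^*$-$w^*$ continuous. So $J^{**}(\overline A^{w^*})$ is $w^*$-compact, contains $JA$, and lies in $\overline{JA}^{w^*}$; hence it equals $\overline{JA}^{w^*}$. For $F\in X_1^{**}$ and $x\in X_1$ we have $\|J^{**}F-Jx\|\le\|F-x\|$, so $\operatorname{dist}(J^{**}F,X_2)\le\operatorname{dist}(F,X_1)$. $\square$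

**Proof of Theorem A. Step 1: a countable space.** The disjoint union $\bigsqcup_{n\ge1}K_n$ is countable and locally compact Hausdorff, so $Y$ is a countable compact Hausdorff space, and each $K_n$ is clopen in $Y$. Let $J_n:C(K_n)\to C(Y)$ be extension by $0$; it is linear with norm $1$. By Lemmas 5 and 7, $\operatorname{wk}(J_nA_n)\le\frac12$. By Lemma 6 with $Z=Y$, $H=K_n$, $q=\mathrm{id}$, $\omega(J_nA_n)\ge n$. A constant $C$ for $C(Y)$ would satisfy $n\le\frac C2$ for all $n$, which is impossible. This answers (3), and with it (1).

**Step 2: the interval.** Since $K_n$ is a closed subset of $2^{\mathbb N}$, which is homeomorphic to the Cantor set, there are a closed $M_n\subset[0,1]$ and a homeomorphism $\theta_n:M_n\to K_n$. For $u\in C(M_n)$ let $E_nu$ be the extension of $u$ to $[0,1]$ that is affine on each bounded gap of $M_n$ and constant on the gaps at the two ends.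

This extension is continuous. It is clear inside the gaps. Let $a\in M_n$ and consider points $x>a$, $x\to a$; the left side is the same. If $a$ is the left end of a gap, $E_nu$ is affine or constant just to the right of $a$. Otherwise there are points $b\in M_n$, $b>a$, arbitrarily close to $a$. For $x\in(a,b)$ either $x\in M_n$, or the gap containing $x$ has both ends in $[a,b]$; in both cases $E_nu(x)$ lies between values of $u$ on $M_n\cap[a,b]$, which are close to $u(a)$.

Clearly $E_n$ is linear and $\|E_n\|=1$. Let $A=\{E_n(f_s\circ\theta_n):s\in[\mathbb N]^{n+1}\}$, the image of $A_n$ under $u\mapsto E_n(u\circ\theta_n)$. By Lemmas 5 and 7, $\operatorname{wk}(A)\le\frac12$. By Lemma 6 with $Z=[0,1]$, $H=M_n$, $q=\theta_n$, $\omega(A)\ge n$. As $n$ is arbitrary, the answer to (2) is no. $\square$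

Multiplied by $\frac1n$, these sets lie in the unit ball and have $\omega\ge1$ and $\operatorname{wk}\le\frac1{2n}$.

For Theorem B we must find a map onto $K_n$ inside an arbitrary $K$. In the scattered case $K$ itself maps onto $K_n$, by the next lemma.

**Lemma 8.** Let $n\ge0$. A zero-dimensional compact Hausdorff space $Z$ with $Z^{(n)}\ne\emptyset$ maps continuously onto $K_n$.

*Proof.* Induction on $n$. For $n=0$ the space $Z$ is nonempty and $K_0=\{\emptyset\}$. Let $n\ge1$.

**Step 1: many disjoint clopen sets of large height.** The set $P=Z^{(n-1)}$ has a non-isolated point, so it is infinite. We choose pairwise disjoint clopen sets $U_m$ ($m\in\mathbb N$), each meeting $P$. Let $Z_0=Z$. If $Z_m$ is clopen and $Z_m\cap P$ is infinite, split $Z_m$ into two clopen sets both meeting $P$, by separating two points of $Z_m\cap P$. One of them contains infinitely many points of $P$; call it $Z_{m+1}$, and call the other $U_m$. Since $U_m$ is open, a point of $U_m$ is isolated in $U_m\cap Z^{(j)}$ if and only if it is isolated in $Z^{(j)}$; so $U_m^{(j)}=U_m\cap Z^{(j)}$ by induction on $j$, and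 $U_m^{(n-1)}=U_m\cap P\ne\emptyset$. By the induction hypothesis there is a continuous surjection $U_m\to K_{n-1}$.

**Step 2: gluing.** Let $B_m=\{t\in K_n:t\ne\emptyset,\ \min t=m\}$. The map $t\mapsto\{m\}\cup\{m+1+i:i\in t\}$ is a homeomorphism of $K_{n-1}$ onto $B_m$. Composing, we get continuous surjections $q_m:U_m\to B_m$. Let $q=q_m$ on $U_m$ and $q=\emptyset$ off $\bigcup_mU_m$.

**Step 3: $q$ is continuous and onto.** It is continuous on each clopen $U_m$. Let $x\notin\bigcup_mU_m$ and let $N$ be a neighborhood of $q(x)=\emptyset$ in $K_n$. For some $M$ it contains all $t\in K_n$ with $t\cap[0,M]=\emptyset$, in particular $\emptyset$ and $B_m$ for $m>M$. So $q^{-1}(N)$ contains the open set $Z\setminus\bigcup_{m\le M}U_m$, which contains $x$. Finally, the image of $q$ is compact and contains $\bigcup_mB_m=K_n\setminus\{\emptyset\}$, which is dense in $K_n$ since $\{m\}\to\emptyset$. So $q$ is onto. $\square$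

**Proof of Theorem B. Case 1: $K$ is scattered.** By Lemma 2(c), $K$ is zero-dimensional, and Lemma 8 gives a continuous surjection $q:K\to K_n$. Let $A=\{f_s\circ q\}$. The map $u\mapsto u\circ q$ has norm $1$, so $\operatorname{wk}(A)\le\frac12$ by Lemmas 5 and 7. By Lemma 6 with $H=Z=K$, $\omega(A)\ge n$.

**Case 2: $K$ is not scattered.** By a theorem of Pełczyński and Semadeni (1959) there is a continuous surjection $q_0:K\to[0,1]$. Here is an argument. Some nonempty subset of $K$ has no relatively isolated points, and neither has its closure $P$. For finite $0$-$1$ words $\tau$ choose nonempty relatively open $U_\tau\subset P$, with $U_\emptyset=P$, so that $\overline{U_{\tau0}}$ and $\overline{U_{\tau1}}$ are disjoint subsets of $U_\tau$. This is possible because $U_\tau$ contains two points and $P$ is compact Hausdorff. Let $D=\bigcap_k\bigcup_{|\tau|=k}\overline{U_\tau}$, a closed set. Each $x\in D$ lies in $\overline{U_\tau}$ for exactly one $\tau$ of each length, and these $\tau$ are initial segments of one infinite sequence $p(x)\in2^{\mathbb N}$. For each $k$ the sets $D\cap\overline{U_\tau}$,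 $|\tau|=k$, are finitely many disjoint closed sets that cover $D$, so $p$ is continuous. It is onto, because $\bigcap_k\overline{U_{\beta|k}}\neq\emptyset$ for every $\beta\in2^{\mathbb N}$ by compactness. Compose $p$ with the surjection $2^{\mathbb N}\to[0,1]$ given by binary expansions, and extend the result from $D$ to a map $q_0:K\to[0,1]$ by Tietze's theorem.

With $M_n,\theta_n,E_n$ as in the proof of Theorem A put
$$Ju=\big(E_n(u\circ\theta_n)\big)\circ q_0\quad(u\in C(K_n)),\qquad A=J(A_n),\qquad H=q_0^{-1}(M_n),\qquad q=\theta_n\circ q_0|_H .$$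
Then $\|J\|\le1$, $q$ maps $H$ onto $K_n$, and $Jf_s=f_s\circ q$ on $H$. By Lemmas 5 and 7, $\operatorname{wk}(A)\le\frac12$; by Lemma 6, $\omega(A)\ge n$.

**Conclusion.** A constant $C$ for $C(K)$ satisfies $n\le\omega(A)\le C\operatorname{wk}(A)\le\frac C2$, so $C\ge2n$. (By Proposition 1, $\operatorname{wk}(A)>0$, as $\omega(A)>0$.) If $K^{(n)}\ne\emptyset$ for all $n$, no constant works. $\square$

In particular, the constant $2n$ in the first part of Theorem C is optimal. On $K_n$ itself the extremal values are exact: $\omega(A_n)=n$ and $\operatorname{wk}(A_n)=\frac12$. Indeed, $\omega(A_n)\le\sup_s\|f_s\|\le n$ by taking $W=\{0\}$, and $\omega(A_n)\ge n$ by Lemma 6. Also $K_n^{(n)}=\{\emptyset\}$ and $K_n^{(n+1)}=\emptyset$, so Theorem C gives $\operatorname{wk}(A_n)\ge\frac{\omega(A_n)}{2n}=\frac12$.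

## 9. Separable $K$: reduction to a metrizable quotient, with constant $6n+2$

The part of Theorem C that remains is the bound for separable $K$ with $K^{(n)}\ne\emptyset=K^{(n+1)}$, $n\ge1$. Proposition 4 cannot be used directly, because we have not produced extension operators on such a $K$. The way around is to approximate $A$ by a set of functions that all factor through one metrizable quotient of $K$.

Let $S\subset K$ be countable and dense, $A\subset C(K)$ bounded, $\operatorname{wk}(A)<\varepsilon$ and $\eta>0$. The space $K$ is scattered, so Lemma 2 applies.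

**Step 1: a countable $B\subset A$ that nearly generates $A$.** The space $\mathbb R^S$ is second countable, so there is a countable $B\subset A$ such that $\{b|_S:b\in B\}$ is pointwise dense in $\{f|_S:f\in A\}$. We claim
$$\operatorname{dist}(f,\operatorname{conv}B)\le2\varepsilon\qquad(f\in A).\tag{5}$$
Choose a sequence $b_i\in B$ with $b_i\to f$ pointwise on $S$, and let $F\in\ell_\infty(K)=C(K)^{**}$ be a $w^*$-cluster point of $(b_i)$. Then $F=f$ on $S$. Since $F\in\overline A^{w^*}$, there is $g\in C(K)$ with $\|F-g\|<\varepsilon$. Thus $|f-g|<\varepsilon$ on the dense set $S$, so $\|f-g\|\le\varepsilon$, and $\|F-f\|\le2\varepsilon$. Now let $r=\operatorname{dist}(f,\operatorname{conv}B)$ and suppose $r>0$. Separating the open ball of radius $r$ about $f$ from $\operatorname{conv}B$ by the Hahn–Banach theorem, we get $\mu\in C(K)^*$ with $\|\mu\|=1$ and $\mu(f)-r\ge\sup_{b\in B}\mu(b)$. As $F\in\overline B^{w^*}$, also $F(\mu)\le\sup_{b\in B}\mu(b)\le\mu(f)-r$. So $r\le\mu(f)-F(\mu)\le\|F-f\|\le2\varepsilon$.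

**Step 2: the quotient.** By (5) choose for each $f\in A$ some $f'\in\operatorname{conv}B$ with $\|f-f'\|\le2\varepsilon+\eta$, and let $A'=\{f':f\in A\}$. Let
$$q:K\to\mathbb R^B,\quad q(x)=(b(x))_{b\in B},\qquad\tilde K=q(K).$$
Since $B$ is countable, $\tilde K$ is compact and metrizable. Each $f'$ is a convex combination of members of $B$, so $f'=\tilde f\circ q$, where $\tilde f\in C(\tilde K)$ is the same combination of coordinate functions. Let $\tilde A=\{\tilde f:f\in A\}$, a bounded set.

**Step 3: the quotient has no larger height.** We show $\tilde K^{(j)}\subset q(K^{(j)})$ for all $j$ by induction. For $j=0$ this is the definition. Assume it for $j$ and let $y\in\tilde K^{(j+1)}$. Take a sequence $y_i\to y$ with $y_i\in\tilde K^{(j)}\setminus\{y\}$, points $x_i\in K^{(j)}$ with $q(x_i)=y_i$, and a cluster point $x\in K^{(j)}$ of $(x_i)$. By continuity $q(x)=y\ne q(x_i)$, so $x_i\ne x$ for all $i$. Every neighborhood of $x$ contains some $x_i$, so $x$ is not isolated in $K^{(j)}$, that is, $x\in K^{(j+1)}$ and $y\in q(K^{(j+1)})$. In particular $\tilde K^{(n+1)}\subset q(\emptyset)=\emptyset$.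

**Step 4: limits of $\tilde A$ oscillate little.** Let $\tilde F$ be in the $\tau_p$-closure of $\tilde A$ in $\ell_\infty(\tilde K)$, say $\tilde F=\lim_\nu\tilde f_\nu$ with $f_\nu\in A$. Passing to a subnet, $f_\nu\to F$ pointwise on $K$ for some $F\in\overline A^{w^*}$. Since $\|f_\nu-\tilde f_\nu\circ q\|\le2\varepsilon+\eta$, we get $\|\tilde F\circ q-F\|\le2\varepsilon+\eta$. Choose $g\in C(K)$ with $\|F-g\|<\varepsilon$; then $\|\tilde F\circ q-g\|\le3\varepsilon+\eta$. Let $y_i\to y$ in $\tilde K$. Choose $x_i\in K$ with $q(x_i)=y_i$ and pass to a subnet with $x_i\to x$; then $q(x)=y$ and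
$$|\tilde F(y_i)-\tilde F(y)|\le|g(x_i)-g(x)|+6\varepsilon+2\eta .$$
Thus every sequence $y_i\to y$ has a subnet along which the upper limit of the left side is at most $6\varepsilon+2\eta$. Consequently (1) holds for $\tilde A$ on $\tilde K$ with $\rho=6\varepsilon+2\eta$: otherwise some sequence $y_i\to y$ would satisfy $|\tilde F(y_i)-\tilde F(y)|\ge\rho+\gamma$ for all $i$ with a fixed $\gamma>0$.

**Step 5: conclusion.** Let $n'\le n$ be the last index with $\tilde K^{(n')}\ne\emptyset$. If $n'=0$, then $\tilde K$ is finite, $C(\tilde K)$ is finite-dimensional and $\omega(\tilde A)=0$. If $n'\ge1$, the operators $E_j$ on the metrizable space $\tilde K$ exist by Section 5, and Proposition 4 gives $\omega(\tilde A)\le n'\rho$. In both cases $\omega(\tilde A)\le n\rho$ in $C(\tilde K)$. The map $u\mapsto u\circ q$ is a linear isometry of $C(\tilde K)$ into $C(K)$; it maps weakly compact sets to weakly compact sets and $\tilde A$ onto $A'$. Hence $\omega(A')\le n\rho$ in $C(K)$. Each $f\in A$ is within $2\varepsilon+\eta$ of $A'$, so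
$$\omega(A)\le2\varepsilon+\eta+n(6\varepsilon+2\eta).$$
Let $\eta\to0$ and $\varepsilon\downarrow\operatorname{wk}(A)$ to get $\omega(A)\le(6n+2)\operatorname{wk}(A)$. This completes the proof of Theorem C. $\square$
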